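# Graphs with three eigenvalues and unbounded coherent rank

## 1. The points and planes of $AG(3,2)$

Start with a graph on 22 vertices. Let $P=\mathbb F_2^3$. The vertices of $\Delta$ are the 8 points of $P$ and the 14 affine planes $\{x\in P: f(x)=\alpha\}$, where $f$ runs over the 7 nonzero linear functionals and $\alpha\in\mathbb F_2$. The two planes with the same $f$ are parallel, so the planes fall into 7 parallel classes of two. A point is adjacent to the planes that contain it. Two distinct planes are adjacent when they are not parallel. Two points are never adjacent.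

A point lies on one plane from each parallel class, so it has degree 7. A plane contains 4 points and meets 12 other planes, so it has degree 16. The graph is not regular. Let us nevertheless find its spectrum, by cutting $\mathbb R^{22}$ into small invariant pieces.

*Constants.* Put the value $1$ on every point and $s$ on every plane. The adjacency matrix $A$ sends this to $7s$ on points and $4+12s$ on planes. It is an eigenvector with eigenvalue $7s$ when $7s^2=4+12s$, that is, for $s=2$ or $s=-\frac27$. The eigenvalues are $14$ and $-2$.

*Constant on parallel classes.* Let a function $h$ on the planes be constant on each parallel class, with values summing to $0$ over the 7 classes, and put $0$ on the points. At a point, $Ah$ is the sum of $h$ over the classes, which is $0$. At a plane of class $f$ we get $2\sum_{g\ne f}h(g)=-2h(f)$. So the eigenvalue is $-2$, with multiplicity $6$.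

*One piece for each $f$.* Let $\chi_f(x)=(-1)^{f(x)}$ on the points, and let $\delta_f$ be $+1$ on the plane $f=0$, $-1$ on the plane $f=1$, and $0$ elsewhere. Summing $\chi_f$ over a plane of class $g\neq f$ gives $0$, and over a plane of class $f$ it gives $\pm4$, so $A\chi_f=4\delta_f$. A plane of class $g\ne f$ sees both planes of class $f$, and a plane of class $f$ sees neither; a point sees exactly one. So $A\delta_f=\chi_f$. On the plane $\langle\chi_f,\delta_f\rangle$ we have $A^2=4$, and the eigenvalues are $2$ and $-2$.

The dimensions add up: $2+6+7\cdot2=22$. So $\Delta$ has exactly three distinct eigenvalues, $14$, $2$ and $-2$.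

Now ask how many *kinds* of ordered vertex pairs the graph can tell apart. Degrees separate points from planes. After that we see:

- point–point: equal, or distinct;
- point–plane, and likewise plane–point: adjacent, or not;
- plane–plane: equal, adjacent, or distinct and non-adjacent (that is, parallel).

This is $2+2+2+3=9$ kinds. There is nothing finer. The affine group $AGL(3,2)$ acts on $\Delta$. It is transitive on ordered pairs of distinct points. Since $GL(3,2)$ fixes the point $0$ and permutes transitively both the planes $f=0$ and the planes $f=1$, the affine group is transitive on incident and on non-incident point–plane pairs. It is transitive on planes and on ordered parallel pairs. It is transitive on ordered pairs of meeting planes, because $GL(3,2)$ is transitive on ordered pairs of independent functionals $f,g$, and a translation adjusts the two constants.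

So there are 484 ordered pairs and only nine kinds. Having just three eigenvalues is a strong regularity condition. Does it keep the number of kinds bounded, over all connected graphs with three eigenvalues? That is the problem of these notes, and we first say precisely what a kind is.

## 2. Coherent closure and coherent rank

Graphs are finite and simple, and $\circ$ denotes the entrywise (Hadamard) product. $J$ is the all-ones matrix. For a vertex set $X$, $I_X$ is the diagonal 0/1-matrix with support $X$. We write a relation and its 0/1-matrix by the same letter.

**Definition 2.1.** A *coherent algebra* on $V$ is a linear space $\mathfrak W$ of complex $V\times V$ matrices that contains $I$ and $J$ and is closed under matrix multiplication, conjugate transposition and $\circ$. An intersection of coherent algebras is coherent. The *coherent closure* (Weisfeiler–Leman closure) of a graph $\Gamma$ is the smallest coherent algebra containing its adjacency matrix $A$.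

If $Z\in\mathfrak W$ and $t$ is one of its entries, take a polynomial $p$ with $p(t)=1$ that vanishes at all other entries of $Z$, and apply it entrywise; $J$ plays the role of the constant $1$. The result is the 0/1-matrix of the level set $\{(x,y):Z_{xy}=t\}$, and it lies in $\mathfrak W$. So $\mathfrak W$ is spanned by its 0/1-matrices. These are closed under intersection (use $\circ$) and complement (subtract from $J$), and the minimal nonzero ones form a basis of $\mathfrak W$ whose supports partition $V\times V$. The members of this partition are the *basic relations*. The partition is a coherent configuration $\mathcal W(\Gamma)$: the diagonal is a union of basic relations, the transpose of a basic relation is basic, and for $(x,y)$ in a basic relation $R_k$ the number of $z$ with $(x,z)\in R_i$, $(z,y)\in R_j$ depends only on $i,j,k$.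

**Definition 2.2.** The *coherent rank* of $\Gamma$ is the number of basic relations of $\mathcal W(\Gamma)$, which is $\dim\mathfrak W$. The basic relations inside the diagonal have the form $I_X$; these sets $X$ are the *fibres*, and they partition $V$.

If $X,Y$ are fibres and $R$ is basic, then $I_XRI_Y$ is a 0/1-matrix in $\mathfrak W$ contained in $R$, so it is $0$ or $R$. Hence each basic relation lies inside a product of two fibres. On $N$ vertices the rank is at most $N^2$, with equality exactly when $\mathfrak W$ is the full matrix algebra.

**Example 2.3.** (a) The graph $\Delta$ has coherent rank 9. The matrices that commute with all automorphisms, acting as permutation matrices, form a coherent algebra whose basic relations are the orbits on pairs; this gives rank at most 9. Conversely, all nine kinds are cut out by $A$, $I$ and the degrees, and the degrees are the diagonal of $A^2$.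

(b) The star $K_{1,s}$ with $s\ge2$ has eigenvalues $\sqrt s,0,-\sqrt s$. Its kinds are: the center; the leaves; center–leaf; leaf–center; and two distinct leaves. These are the orbits of the symmetric group on the leaves, and degrees and adjacency cut them out. The coherent rank is 5.

**Definition 2.4.** With $\mathfrak W$ fixed, a relation is *visible* if its 0/1-matrix lies in $\mathfrak W$, and a vertex set $X$ is *visible* if $I_X\in\mathfrak W$.

**Lemma 2.5.**

- (F1) Each $Z\in\mathfrak W$ is constant on basic relations. So the number of distinct entries of $Z$ is at most the coherent rank, and each level set of $Z$ is visible. Visible relations, and visible sets, are closed under Boolean operations.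
- (F2) If $R$ is a visible relation and $X$ a visible set, then $\{y:\exists x\in X,\ (x,y)\in R\}$ is visible, and for each $k$ so is $\{y:|\{x:(x,y)\in R\}|=k\}$.
- (F3) Two vertices in the same fibre lie in the same visible sets.

*Proof.* (F1) was shown above. For (F2), the diagonal entry of $R^{T}I_XR$ at $y$ is the number of $x\in X$ with $(x,y)\in R$, and that of $R^TR$ is the number of all such $x$. Apply (F1) to these matrices and intersect with the diagonal. For (F3), if $X$ is visible then $I_X$ is a sum of basic relations, which are diagonal, so $X$ is a union of fibres. $\square$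

Let $\mathscr G_3$ be the set of connected graphs with exactly three distinct eigenvalues, and $\mathscr G_3(\theta_0,\theta_1,\theta_2)$ the subset with eigenvalues $\theta_0>\theta_1>\theta_2$. The problem comes from Gary Greaves and Jose Yip, "The coherent rank of a graph with three eigenvalues", arXiv:2406.17395 (2024): do graphs in $\mathscr G_3$ have arbitrarily large coherent rank? The statement of the problem supplies these facts: there are infinite families in $\mathscr G_3$ of coherent ranks $3,5,6,8,9,10$, and no graph in $\mathscr G_3$ has coherent rank $4$ or $7$. We shall not need them. The answer is yes.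

**Theorem A.** For every $n\ge4$, with $\theta=4^{n-1}$, there is a connected graph on $5\theta^2+\theta$ vertices with exactly three distinct eigenvalues $(2\theta+3)\theta,\ \theta,\ -\theta$ and coherent rank at least $n-1$. Hence for every $R$ some graph in $\mathscr G_3$ has coherent rank greater than $R$.

**Theorem B.** For every $n\ge4$, with $\theta=4^{n-1}$ and $N=5\theta^2+\theta$, there is a graph $\Gamma\in\mathscr G_3((2\theta+3)\theta,\theta,-\theta)$ on $N$ vertices whose Weisfeiler–Leman closure is the full matrix algebra. Its coherent rank is $N^2$, the largest possible for any graph on $N$ vertices.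

Formally, Theorem B contains Theorem A. We prove Theorem A first, because its proof is short and shows where the extra information is found.

## 3. Why the matrix $A^2$ reveals nothing beyond the degrees

The first thing to compute in a coherent closure is $A^2$, the table of common-neighbor counts. For graphs with three eigenvalues this computation stops at once.

**Lemma 3.1.** Let $\Gamma\in\mathscr G_3(\theta_0,\theta_1,\theta_2)$. There is a vector $\alpha$ with positive entries such that
$$A^2=(\theta_1+\theta_2)A-\theta_1\theta_2I+\alpha\alpha^{T}.\tag{1}$$

*Proof.* By Perron–Frobenius, $\theta_0$ is simple with a positive eigenvector. The symmetric matrix $(A-\theta_1I)(A-\theta_2I)$ kills the eigenspaces of $\theta_1$ and $\theta_2$ and multiplies the Perron vector by $(\theta_0-\theta_1)(\theta_0-\theta_2)>0$. So it equals $\alpha\alpha^T$ for a positive multiple $\alpha$ of the Perron vector. $\square$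

On the diagonal, (1) says $\deg x=-\theta_1\theta_2+\alpha_x^2$, so $\alpha_x$ is a function of the degree of $x$. Off the diagonal, $(A^2)_{xy}$ depends only on whether $x\sim y$ and on the two degrees.

If $\Gamma$ is regular, then $\alpha\alpha^T$ is a multiple of $J$ and $A^2\in\langle I,J,A\rangle$. As also $AJ=JA$ is a multiple of $J$, the space $\langle I,J,A\rangle$ is a coherent algebra, and the coherent rank is $3$. These are strongly regular graphs. So large rank requires at least two degrees.

Suppose there are two degrees, on vertex sets $X$ and $Y$. Splitting pairs by equality, adjacency and degree gives at most $2+2+2+2+2=10$ classes: two diagonal ones, and an adjacent and a non-adjacent class in each of $X\times X$, $Y\times Y$, $X\times Y$, $Y\times X$. By (1), $A^2$ is constant on each of them. In $\Delta$, for instance, $A^2=4I+\alpha\alpha^T$ with $\alpha=\sqrt3$ on points and $2\sqrt3$ on planes. Two points have 3 common neighbors. Two planes have 12, whether they are parallel ($0$ points and $12$ planes) or meet ($2$ points and $10$ planes). A point and a plane have 6, incident or not.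

But the ten classes need not form a coherent configuration. The degree classes are visible, and so we may cut $A^2$ by one of them and look at $AI_YA$, which counts only the common neighbors in $Y$. Equation (1) fixes the sum $AI_XA+AI_YA$ and says nothing about its two parts. In $\Delta$ we already see this: of the 12 common neighbors of two planes, either 0 or 2 are points. We need graphs in which the two parts vary a great deal while their sum stays constant.

## 4. Gluing cells along orthogonal partitions

The eigenvalue computation for $\Delta$ used only how partitions of small sets cross each other. Here is the general form.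

Let $I$ be a finite index set with $|I|=c\ge3$, and let $C_i$ ($i\in I$) be disjoint finite sets, called *cells*, with $|C_i|=v_i$. For $i\ne j$ let $\Pi_{ij}$ be a partition of $C_i$ into $m_{ij}=m_{ji}\ge1$ blocks of equal size, and let $\sigma_{ij}:\Pi_{ij}\to\Pi_{ji}$ be bijections with $\sigma_{ji}=\sigma_{ij}^{-1}$. Let $\theta>0$ and assume:

- (C1) for fixed $i$ and distinct $j,l\ne i$, every block of $\Pi_{ij}$ meets every block of $\Pi_{il}$ in $v_i/(m_{ij}m_{il})$ points;
- (C2) $\sum_{j\ne i}(m_{ij}-1)=v_i-1$ for all $i$;
- (C3) $v_iv_j=\theta^2m_{ij}^2$ for all $i\ne j$.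

The graph has vertex set $\bigcup C_i$. Vertices $x\in C_i$ and $y\in C_j$ are adjacent iff $i\ne j$ and $\sigma_{ij}$ maps the block of $\Pi_{ij}$ containing $x$ to the block of $\Pi_{ji}$ containing $y$.

**Proposition 4.1.** The adjacency matrix $A$ has eigenvalue $(c-1)\theta$ with multiplicity one, and all other eigenvalues are $\pm\theta$. If some $m_{ij}>1$, then the graph is connected with exactly the three distinct eigenvalues $(c-1)\theta,\theta,-\theta$.

*Proof.* **Decomposition.** We first split $\mathbb R^{C_i}$ into pieces that $A$ can handle. Let $W_{ij}\subset\mathbb R^{C_i}$ be the space of functions that are constant on the blocks of $\Pi_{ij}$ and have sum $0$. Its dimension is $m_{ij}-1$, and it is orthogonal to $\mathbf 1_{C_i}$. For $f\in W_{ij}$, $g\in W_{il}$ with $j\ne l$, (C1) gives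
$$\langle f,g\rangle=\sum_{\beta,\gamma}f(\beta)g(\gamma)\,|\beta\cap\gamma|=\frac{v_i}{m_{ij}m_{il}}\Bigl(\sum_\beta f(\beta)\Bigr)\Bigl(\sum_\gamma g(\gamma)\Bigr)=0,$$
where $f(\beta)$ is the value of $f$ on the block $\beta$; the sums vanish because blocks have equal size. By (C2) the dimensions add up to $v_i$, so $\mathbb R^{C_i}=\langle\mathbf 1_{C_i}\rangle\oplus\bigoplus_{j\ne i}W_{ij}$.

**The pieces $W_{ij}\oplus W_{ji}$.** We show that $A$ swaps the two summands and squares to $\theta^2$. Let $f\in W_{ji}$, extended by $0$ outside $C_j$. On $C_j$ we have $Af=0$, since cells contain no edges. On $C_l$ with $l\ne i,j$, the value of $Af$ at a vertex is the sum of $f$ over a block of $\Pi_{jl}$, which by (C1) is $\frac{v_j}{m_{ji}m_{jl}}\sum_\beta f(\beta)=0$. On $C_i$, the neighbors of $x$ in $C_j$ form the block $\sigma_{ij}[x]$, the image of the block containing $x$, so $(Af)(x)=\frac{v_j}{m_{ij}}f(\sigma_{ij}[x])$. This is constant on blocks of $\Pi_{ij}$ and has sum $0$. Thus $Af\in W_{ij}$, and applying $A$ again gives $A^2f=\frac{v_iv_j}{m_{ij}^2}f=\theta^2f$ by (C3). For every $f\in W_{ji}$ the vectors $Af\pm\theta f$ are mapped by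 $A$ to $\pm\theta$ times themselves, so on $W_{ij}\oplus W_{ji}$ the eigenvalues are $\theta$ and $-\theta$, each with multiplicity $m_{ij}-1$.

**The constants.** It remains to treat the functions constant on cells. Put $u_i=v_i^{-1/2}\mathbf 1_{C_i}$. A vertex of $C_i$ has $v_j/m_{ij}$ neighbors in $C_j$, so
$$Au_j=\sum_{i\ne j}v_j^{-1/2}\frac{v_j}{m_{ij}}\mathbf 1_{C_i}=\sum_{i\ne j}\frac{\sqrt{v_iv_j}}{m_{ij}}u_i=\theta\sum_{i\ne j}u_i.$$
In the basis $(u_i)$ the matrix is $\theta(J-I)$, with eigenvalues $(c-1)\theta$ once and $-\theta$ with multiplicity $c-1$. Since $c\ge3$, $(c-1)\theta>\theta$, so $(c-1)\theta$ is a simple eigenvalue of $A$. If some $m_{ij}>1$, then $\theta$ does occur.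

**Connectedness.** The eigenvector $\sum u_i$ of the simple eigenvalue is positive. If the graph were disconnected, its restrictions to the components would be independent eigenvectors for the same eigenvalue, contradicting simplicity. $\square$

**Example 4.2.** $\Delta$ is the case of one cell of size 8 (the points) and seven cells of size 2 (the parallel classes). The point cell is halved in seven ways by the parallel classes. Each plane cell is cut into two singletons towards the point cell ($m=2$) and carries the trivial partition towards other plane cells ($m=1$). Take $\theta=2$. (C3): $8\cdot2=4\cdot4$ and $2\cdot2=4\cdot1$. (C2): $7\cdot1=8-1$ and $1=2-1$. (C1): non-parallel planes meet in $2=8/4$ points, and a singleton meets the whole cell in $1=2/2$ points. Here $c=8$, and $(c-1)\theta=14$.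

**Example 4.3.** Take four cells of size 4, and on each of them its three partitions into two pairs, one towards each other cell. With $\theta=2$, $m=2$: (C3) reads $16=4\cdot4$, (C2) reads $3=3$, and two different partitions into pairs cross in single points. For all choices of the $\sigma_{ij}$ the graph has eigenvalues $6,2,-2$. But it is regular of degree $3\cdot2=6$, so by Section 3 its coherent rank is $3$ for every choice. The freedom in the $\sigma_{ij}$ alone does not help; we want two degrees.

## 5. The family over $\mathbb F_4$

Look for parameters of the kind in Example 4.2: an index set $I=\mathcal A\cup\mathcal B$, cell sizes $v_a=4\theta$ for $a\in\mathcal A$ and $v_b=\theta$ for $b\in\mathcal B$, and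
$$m_{aa'}=4,\qquad m_{ab}=2,\qquad m_{bb'}=1.$$
Then (C3) holds: $16\theta^2=\theta^2\cdot16$, $4\theta^2=\theta^2\cdot4$, $\theta^2=\theta^2$. Condition (C2) for $b$ reads $|\mathcal A|=\theta-1$, and for $a$ it reads $3(|\mathcal A|-1)+|\mathcal B|=4\theta-1$. So
$$|\mathcal A|=\theta-1,\qquad|\mathcal B|=\theta+5,\qquad c=2\theta+4.$$
The value $\theta=2$ gives $\Delta$. In general a cell $C_b$ must carry $\theta-1$ halvings, and a cell $C_a$ must carry $\theta-2$ quarterings and $\theta+5$ halvings, all crossing evenly.

From now on $n\ge4$, $\theta=4^{n-1}$, $V=\mathbb F_4^n$ with dual $V^*$, and $[k]=(4^k-1)/3$, the number of one-dimensional subspaces of a $k$-dimensional space over $\mathbb F_4$. A *point* is a one-dimensional subspace $\langle\varphi\rangle$ of $V^*$; there are $[n]=(4\theta-1)/3$ of them. We say that $\langle\varphi\rangle$ vanishes at $d\in V$ if $\varphi(d)=0$. Let $\mathrm{Tr}:\mathbb F_4\to\mathbb F_2$, $\mathrm{Tr}(u)=u+u^2$; its kernel is $\mathbb F_2=\{0,1\}$, so among the three elements of $\mathbb F_4^*$ only $1$ has trace $0$.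

**The cells $C_b$.** A *Hadamard matrix* of order $\theta$ is a $\theta\times\theta$ matrix with entries $\pm1$ and pairwise orthogonal rows; its columns are then also orthogonal. For example, $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ has order 2. Let $H$ be a Hadamard matrix of order $\theta$ with an all-ones column. Identify each $C_b$ with the set of rows of $H$, and $\mathcal A$ with the other $\theta-1$ columns. Let $\Pi_{ba}$ be the partition of the rows by their entry in column $a$, and $\Pi_{bb'}=\{C_b\}$. Two different columns in $\mathcal A$ are orthogonal to each other and to $\mathbf 1$. Hence blocks have size $\theta/2$, and blocks of $\Pi_{ba}$ and $\Pi_{ba'}$ with $a\ne a'$ meet in $\theta/4$ points. Together with the trivial partitions this is (C1) for $C_b$.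

**The cells $C_a$.** Identify $C_a$ with $V$, which has $4^n=4\theta$ elements. A point $\langle\varphi\rangle$ can be used in two ways: it gives one quartering, into the fibres of $\varphi$, or three halvings, into the fibres of $\mathrm{Tr}(\lambda\varphi)$ with $\lambda\in\mathbb F_4^*$. Neither the quartering nor the set of three halvings depends on the representative $\varphi$. Choose a set $K_a$ of
$$|K_a|=\frac{\theta+5}3=[n-1]+2\tag{2}$$
points to be used for halvings, and let $L_a$ be the complementary set, of size $\frac{4\theta-1}3-\frac{\theta+5}3=\theta-2$. Then: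

- choose a bijection $\mathcal A\setminus\{a\}\to L_a$; if $a'\mapsto\langle\varphi\rangle$, let $\Pi_{aa'}$ be the partition of $V$ into the four fibres of $\varphi$;
- choose a bijection $b\mapsto f_{ab}$ from $\mathcal B$ to the $3|K_a|=\theta+5$ functions $\mathrm{Tr}(\lambda\varphi)$, $\langle\varphi\rangle\in K_a$, $\lambda\in\mathbb F_4^*$; let $\Pi_{ab}$ be the partition into the two fibres of $f_{ab}$.

Condition (C1) holds. If $\langle\varphi\rangle\ne\langle\psi\rangle$, then $(\varphi,\psi):V\to\mathbb F_4^2$ is linear and onto, so its fibres have equal size, and the even crossing passes to coarser partitions into equal parts. If $\lambda\ne\lambda'$ in $\mathbb F_4^*$, then $u\mapsto(\mathrm{Tr}(\lambda u),\mathrm{Tr}(\lambda'u))$ is an additive map $\mathbb F_4\to\mathbb F_2^2$ with trivial kernel, because $u\neq0$ in the kernel would give $\lambda u=1=\lambda'u$. So it is a bijection, and $(\mathrm{Tr}(\lambda\varphi),\mathrm{Tr}(\lambda'\varphi))$ maps $V$ onto $\mathbb F_2^2$ with equal fibres.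

The $\sigma_{ij}$ are arbitrary. By Proposition 4.1 every resulting graph $\Gamma$ is connected with exactly the three distinct eigenvalues $(2\theta+3)\theta,\theta,-\theta$. It has $(\theta-1)4\theta+(\theta+5)\theta=5\theta^2+\theta$ vertices. Put $V_{\mathcal A}=\bigcup_aC_a$ and $V_{\mathcal B}=\bigcup_bC_b$.

A vertex of $C_i$ has $v_j/m_{ij}$ neighbors in $C_j$. So the degrees are
$$(\theta-2)\theta+(\theta+5)\tfrac\theta2=\tfrac{3\theta^2+\theta}2\ \text{ on }V_{\mathcal A},\qquad(\theta-1)2\theta+(\theta+4)\theta=3\theta^2+2\theta\ \text{ on }V_{\mathcal B}.$$
They are different, and $A^2\circ I\in\mathfrak W$ is the diagonal matrix of degrees. So $V_{\mathcal A}$ and $V_{\mathcal B}$ are visible.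

We keep a lot of freedom: the matrix $H$, the sets $K_a$, the two kinds of bijections, and the $\sigma_{ij}$.

## 6. Common neighbors in $V_{\mathcal B}$

Following Section 3, put $M=AI_{V_{\mathcal B}}A\in\mathfrak W$ and look at it on $V_{\mathcal A}\times V_{\mathcal A}$. For $d\in V$ let
$$\kappa_a(d)=|\{\langle\varphi\rangle\in K_a:\varphi(d)=0\}|.$$

*Same cell.* Let $x,y\in C_a$ and $d=x-y$. As $f_{ab}$ is additive, $x$ and $y$ lie in the same block of $\Pi_{ab}$ iff $f_{ab}(d)=0$. In that case they have $\theta/2$ common neighbors in $C_b$, and otherwise none. Now count the $b$ with $f_{ab}(d)=0$. If $\langle\varphi\rangle\in K_a$ vanishes at $d$, all three functions $\mathrm{Tr}(\lambda\varphi)$ vanish at $d$. If not, $\lambda\varphi(d)$ runs over $\mathbb F_4^*$ as $\lambda$ does, so exactly one of them vanishes. Hence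
$$M_{xy}=\tfrac\theta2\bigl(|K_a|+2\kappa_a(x-y)\bigr)\qquad(x,y\in C_a).\tag{3}$$

*Different cells.* Let $x\in C_a$, $y\in C_{a'}$ with $a\ne a'$. In each $C_b$, a block of $\Pi_{ba}$ meets a block of $\Pi_{ba'}$ in $\theta/4$ points. So
$$M_{xy}=\tfrac{(\theta+5)\theta}4\qquad(x\in C_a,\ y\in C_{a'},\ a\ne a').\tag{4}$$

It is instructive to see how $A^2$ hides $\kappa_a$. Let $d=x-y\neq0$. There are $[n-1]$ points vanishing at $d$, so $[n-1]-\kappa_a(d)$ of them lie in $L_a$, and each of these gives $\theta$ common neighbors of $x,y$ in a cell $C_{a'}$. The total number of common neighbors is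
$$\theta\bigl([n-1]-\kappa_a(d)\bigr)+\tfrac\theta2\bigl([n-1]+2+2\kappa_a(d)\bigr)=\tfrac{\theta^2+\theta}2,$$
and $\kappa_a(d)$ has canceled, as (1) demands. Cutting by $V_{\mathcal B}$ exposes it.

## 7. A set $K$ on which $\kappa$ takes many values

By (3) and (F1), the coherent rank is at least the number of values of $\kappa_a$. The size (2) suggests letting $K_a$ be the $[n-1]$ points of a hyperplane $U$ of $V^*$ together with two more points. Write $U=\{\psi:\psi(e)=0\}$ with $0\ne e\in V$. For $d\notin\langle e\rangle$ the forms in $U$ vanishing at $d$ form a space of dimension $n-2$, so $\kappa_a(d)$ is $[n-2]$ plus $0$, $1$ or $2$. For $0\neq d\in\langle e\rangle$ it is $[n-1]$, since the two further forms do not vanish at $e$, and $\kappa_a(0)=[n-1]+2$. So $\kappa_a$ takes at most five values, for every $n$, and the count of entries of $M$ on $V_{\mathcal A}\times V_{\mathcal A}$ stops at six. A hyperplane is too uniform. The remedy is to delete a few independent points from it, and to put them back where they cannot interfere.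

**Proof of Theorem A.**

**Step 1: the choice of $K$.** This step fixes the data. For $H$ take the Sylvester matrix of order $2^{2n-2}=\theta$: rows and columns are indexed by $\mathbb F_2^{2n-2}$ and the entries are $(-1)^{x\cdot y}$. Its rows are orthogonal, since $\sum_y(-1)^{(x+x')\cdot y}=0$ for $x\ne x'$, and column $0$ is all ones. Let $\varepsilon_1,\dots,\varepsilon_n$ be a basis of $V^*$ and $\omega\in\mathbb F_4\setminus\mathbb F_2$. The points $\langle\varepsilon_n+u\rangle$, with $u$ in the $\mathbb F_2$-span of $\varepsilon_1,\dots,\varepsilon_{n-1}$, are $2^{n-1}$ distinct points outside $\langle\varepsilon_1,\dots,\varepsilon_{n-1}\rangle$. As $2^{n-1}\ge n+1$ for $n\ge4$, we may choose a set $E$ of $n+1$ of them. For every $a$ let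
$$K_a=K=\bigl(\text{points of }\langle\varepsilon_1,\dots,\varepsilon_{n-1}\rangle\bigr)\setminus\{\langle\varepsilon_1\rangle,\dots,\langle\varepsilon_{n-1}\rangle\}\ \cup\ E.$$
Then $|K|=[n-1]-(n-1)+(n+1)=[n-1]+2$, as (2) requires. All other choices are arbitrary.

**Step 2: many values of $\kappa$.** We exhibit $n-1$ vectors with different $\kappa$. For $0\le k\le n-2$ let $d_k\in V$ be given by $\varepsilon_i(d_k)=0$ for $i\le k$, $\varepsilon_i(d_k)=1$ for $k<i\le n-1$, and $\varepsilon_n(d_k)=\omega$.

No point of $E$ vanishes at $d_k$: for $u$ in the $\mathbb F_2$-span, $u(d_k)\in\mathbb F_2$, so $(\varepsilon_n+u)(d_k)\in\omega+\mathbb F_2$, which does not contain $0$. Evaluation at $d_k$ is a nonzero linear form on $\langle\varepsilon_1,\dots,\varepsilon_{n-1}\rangle$, because $\varepsilon_{n-1}(d_k)=1$. Hence exactly $[n-2]$ points of this space vanish at $d_k$. Exactly $k$ of those are among the deleted points, namely $\langle\varepsilon_1\rangle,\dots,\langle\varepsilon_k\rangle$. So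
$$\kappa_a(d_k)=[n-2]-k\qquad(0\le k\le n-2).$$

**Step 3: conclusion.** We translate this into rank. Every $d_k$ is a difference of two vertices of $C_a=V$. By (3), $M\in\mathfrak W$ has at least $n-1$ distinct entries, and by (F1) the coherent rank is at least $n-1$. The spectrum and the number of vertices were found in Section 5. Letting $n\to\infty$ gives the last sentence of Theorem A. $\blacksquare$

## 8. Hadamard matrices and products of rows

We now aim at Theorem B: choose the data so that every single vertex is visible. The plan is to make each cell $C_a$ visible, then each cell $C_b$, then the vertices inside $C_b$, and finally those inside $C_a$. The third stage puts a condition on $H$, so we look at it first.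

Suppose all cells are visible, and fix $b$. Two rows $x,x'\in C_b$ have common neighbors in $C_a$ iff $H_{x,a}=H_{x',a}$. So for each sign vector $w$ we see the relation "$H_x\circ H_{x'}=w$", where $H_x$ is the row of $x$, and therefore the set of those $x$ for which some $x'$ with $H_x\circ H_{x'}=w$ exists. With $\mathcal R$ the set of rows, this is $\{x:w\in H_x\circ\mathcal R\}$.

Take first the Sylvester matrix. Its rows satisfy $H_x\circ H_{x'}=H_{x+x'}$, so $\mathcal R$ is a group under $\circ$ and $H_x\circ\mathcal R=\mathcal R$ for all $x$. Each of the sets above is then all of $C_b$ or empty, and nothing has been separated. For the argument to work, the sets $H_x\circ\mathcal R$ must be pairwise different, that is, no product of two different rows may map $\mathcal R$ to itself. We build such an $H$ by twisting a Sylvester-type matrix.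

Let $m=n-1\ge3$ and $F=\mathbb F_{2^m}$, with trace $\mathrm{tr}:F\to\mathbb F_2$, $\mathrm{tr}(u)=\sum_{k=0}^{m-1}u^{2^k}$. Recall that if $\mathrm{tr}(uy)=0$ for all $y\in F$ then $u=0$, and that $\sum_{y\in F}(-1)^{\mathrm{tr}(uy)}=0$ for $u\ne0$. Let $\mathrm{inv}(u)=u^{-1}$ for $u\ne0$ and $\mathrm{inv}(0)=0$; this is a permutation of $F$. Put
$$\nu_0=\mathrm{id},\quad\nu_x=\mathrm{inv}\ (x\ne0),\qquad\tau_0=\mathrm{id},\quad\tau_j=\mathrm{inv}\ (j\ne0).$$
With rows $(i,x)\in F^2$ and columns $(j,y)\in F^2$ let
$$H_{(i,x),(j,y)}=(-1)^{\mathrm{tr}(i\,\nu_x(j))+\mathrm{tr}(\tau_j(x)\,y)}.\tag{5}$$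
If all $\nu_x$ and $\tau_j$ were the identity, the product of rows $(i,x)$ and $(i',x')$ would be row $(i+i',x+x')$, and $\mathcal R$ would again be a group. The inversions are there to destroy this.

**Lemma 8.1.** The matrix $H$ in (5) is a Hadamard matrix of order $4^m=\theta$, and its column $(0,0)$ is all ones.

*Proof.* Column $(0,0)$ is all ones because $\nu_x(0)=0$. The inner product of rows $(i,x)$ and $(i',x')$ is
$$\sum_j(-1)^{\mathrm{tr}(i\nu_x(j)+i'\nu_{x'}(j))}\sum_y(-1)^{\mathrm{tr}((\tau_j(x)+\tau_j(x'))y)}.$$
If $x\ne x'$, then $\tau_j(x)\ne\tau_j(x')$ for every $j$, and every inner sum is $0$. If $x=x'$ and $i\ne i'$, it equals $2^m\sum_j(-1)^{\mathrm{tr}((i+i')\nu_x(j))}=0$, since $\nu_x$ is a permutation. $\square$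

**Lemma 8.2.** Let $\mathcal R$ be the set of rows of $H$, and let $w$ be the entrywise product of two rows. If $w\circ\mathcal R=\mathcal R$, then $w=\mathbf 1$.

*Proof.* **Step 1: equations.** We turn the hypothesis into equations over $F$. Let $w$ be the product of rows $(i_0,x_0)$ and $(i_1,x_1)$. By hypothesis, for every $(i,x)$ the product of $w$ with row $(i,x)$ is some row $(i',x')$; since entries are $\pm1$, this means that rows $(i,x)$ and $(i',x')$ have product $w$. Compare exponents in column $(j,y)$, first for $y=0$, and then for all $y$ using that $\mathrm{tr}(uy)=0$ for all $y$ forces $u=0$. For all $j\in F$ we get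
$$\mathrm{tr}(i\nu_x(j))+\mathrm{tr}(i'\nu_{x'}(j))=\mathrm{tr}(i_0\nu_{x_0}(j))+\mathrm{tr}(i_1\nu_{x_1}(j)),\tag{6}$$
$$\tau_j(x)+\tau_j(x')=\tau_j(x_0)+\tau_j(x_1).\tag{7}$$
For $j=0$, (7) says $x'=x+t$ with $t=x_0+x_1$.

**Step 2: $t\ne0$ is impossible.** Here the twist $\tau$ is used. For $j=1$, (7) says that $\mathrm{inv}(x)+\mathrm{inv}(x+t)$ is the same for all $x\in F$. At $x=0$ it equals $t^{-1}$. For $x\notin\{0,t\}$ it equals $\frac1x+\frac1{x+t}=\frac t{x(x+t)}$, so $x(x+t)=t^2$, that is, $x^2+tx+t^2=0$. This has at most two roots, but there are $2^m-2\ge6$ such $x$.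

**Step 3: $t=0$ forces $w=\mathbf 1$.** Here the twist $\nu$ is used. Now $x_0=x_1$ and $x'=x$ always. Put $\delta=i_0+i_1$. If $\delta=0$, the two rows coincide and $w=\mathbf 1$. Suppose $\delta\ne0$, and let $g(j)=\mathrm{tr}(\delta\nu_{x_0}(j))$. It is not identically zero, as $\nu_{x_0}$ is a permutation. Equation (6) with $i=0$ gives for each $x$ an element $\delta_x$ (the corresponding $i'$) with $g(j)=\mathrm{tr}(\delta_x\nu_x(j))$ for all $j$. Use $x=0$ and $x=1$:
$$\mathrm{tr}(\delta_0j)=g(j)=\mathrm{tr}(\delta_1\,\mathrm{inv}(j))\qquad(j\in F),$$
and $\delta_0\ne0$ because $g\ne0$. For $0\le k<m$ we have $\mathrm{inv}(j)^{2^k}=j^{2^m-1-2^k}$ for all $j\in F$: for $j\ne0$ since $j^{2^m-1}=1$, and for $j=0$ since the exponent is positive. So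
$$\sum_{k=0}^{m-1}\delta_0^{2^k}j^{2^k}=\sum_{k=0}^{m-1}\delta_1^{2^k}j^{2^m-1-2^k}\qquad(j\in F).$$
Both sides are polynomials in $j$ of degree less than $2^m=|F|$ that agree on $F$, so they are equal as polynomials. The number $2^m-1-2^k$ has $m-1\ge2$ binary digits equal to $1$, so it is not a power of $2$, and the two sides have no monomial in common. Hence $\delta_0=0$, a contradiction. $\square$

## 9. Choices that mark the cells

We now specify the remaining data for Theorem B. Use the matrix $H$ of (5), whose columns other than $(0,0)$ are identified with $\mathcal A$.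

For $K$ we return to the hyperplane plus two points that was too uniform in Section 7. The five values of $\kappa$ are enough to make a few relations visible, and the cells will be marked by how the bijections use the exceptional points. Fix $0\ne e\in V$, let $U=\{\psi\in V^*:\psi(e)=0\}$, and fix $p_1,p_2\in V^*\setminus U$ with $\langle p_1\rangle\ne\langle p_2\rangle$. For all $a$ let
$$K_a=K=\{\text{points of }U\}\cup\{\langle p_1\rangle,\langle p_2\rangle\},\qquad|K|=[n-1]+2,$$
and let $L$ be the complement of $K$. The two-dimensional space $\langle p_1,p_2\rangle$ contains five points: $\langle p_1\rangle$, $\langle p_2\rangle$, one point of $U$ (a plane not contained in a hyperplane meets it in dimension one), and so exactly two points of $L$. Call these two points *special*.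

Put $\mathcal A=\{1,\dots,\theta-1\}$ and $\mathcal B=\{1,\dots,\theta+5\}$. Each cell $C_a$ can assign its two special points to two other cells, so it can "point" at two cells. We let it do so according to the digraph on $\mathcal A$ given by
$$i\to i-1,\ i-2\quad(i\ge3),\qquad2\to1,3,\qquad1\to2,3.\tag{8}$$
For each $a$ choose the bijection $\mathcal A\setminus\{a\}\to L$ so that the two out-neighbors of $a$ go to the two special points. Similarly, the six halvings that come from $p_1$ and $p_2$ will mark six cells in $V_{\mathcal B}$: choose the bijection $b\mapsto f_{ab}$ so that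
$$\mathcal B_a=\{a,a+1,\dots,a+5\}\subset\mathcal B\quad\text{is mapped onto}\quad\{\mathrm{Tr}(\lambda p_1),\mathrm{Tr}(\lambda p_2):\lambda\in\mathbb F_4^*\}.$$
This makes sense, since $a+5\le\theta+4$. Everything else, including all $\sigma_{ij}$, is arbitrary. By Section 5, $\Gamma\in\mathscr G_3((2\theta+3)\theta,\theta,-\theta)$, on $N=5\theta^2+\theta$ vertices.

## 10. The coherent closure is the full matrix algebra

**Proof of Theorem B.**

**Step 1: the same-cell relation on $V_{\mathcal A}$, and two relations inside cells.** The purpose is to make visible the relation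
$$S=\{(x,y)\in V_{\mathcal A}^2:x,y\text{ lie in the same cell}\}$$
and two relations that detect $\langle e\rangle$ and the pair $p_1,p_2$.

As $\theta$ is even, $|K|=(\theta+5)/3$ is odd. By (3), same-cell entries of $M$ are $\frac\theta2$ times the integers $|K|+2\kappa(x-y)$, where $\kappa=\kappa_a$ for all $a$. By (4), different-cell entries are $\frac\theta2\cdot\frac{\theta+5}2=\frac\theta2\cdot\frac32|K|$, and $\frac32|K|$ is not an integer. So the two kinds of entries never agree, and $S$ is visible as a union of level sets of $M$ within $V_{\mathcal A}\times V_{\mathcal A}$. Moreover, for each $k$ the relation $\{(x,y)\in S:\kappa(x-y)=k\}$ is visible. The values of $\kappa$ are: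

- $\kappa(0)=[n-1]+2$;
- $\kappa(d)=[n-1]$ for the three $d\in\langle e\rangle\setminus\{0\}$, because all of $U$ vanishes at $d$ and $p_i(e)\ne0$;
- $\kappa(d)=[n-2]+|\{i:p_i(d)=0\}|$ for $d\notin\langle e\rangle$, because $\{\psi\in U:\psi(d)=0\}$ is the annihilator of $\langle e,d\rangle$, of dimension $n-2$.

Since $[n-1]=4[n-2]+1>[n-2]+2$, the numbers $[n-1]+2$, $[n-1]$, $[n-2]+2$, $[n-2]+1$, $[n-2]$ are all different. Hence the following relations are visible:
$$\mathcal N=\{(x,y)\in S:x-y\in\langle e\rangle\setminus\{0\}\},\qquad\mathcal T=\{(x,y)\in S:x\ne y,\ p_1(x-y)=p_2(x-y)=0\}.$$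
They belong to the values $[n-1]$ and $[n-2]+2$. In $\mathcal T$, the difference $x-y$ is automatically outside $\langle e\rangle$, as the $p_i$ do not vanish at nonzero multiples of $e$.

**Step 2: each cell $C_a$ is visible.** We first make the digraph (8) visible, and then read the cells off from it.

Let $x\in C_{a'}$, $y\in C_a$ with $a\ne a'$ and $x\sim y$, and let $\langle\varphi\rangle\in L$ be the point assigned to $a$ in the cell $C_{a'}$. The neighbors of $y$ in $C_{a'}$ form the block of $\Pi_{a'a}$ containing $x$, that is, they are the $x'$ with $\varphi(x')=\varphi(x)$. The entry $(\mathcal TA)_{xy}$ counts the $x'\in C_{a'}$ with $(x,x')\in\mathcal T$ and $x'\sim y$. With $d=x'-x$ this is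
$$(\mathcal TA)_{xy}=|\{d\ne0:p_1(d)=p_2(d)=\varphi(d)=0\}|.$$
If $\varphi\in\langle p_1,p_2\rangle$, which means that $\langle\varphi\rangle$ is special, i.e. $a'\to a$, this is $4^{n-2}-1$. Otherwise $p_1,p_2,\varphi$ are independent and it is $4^{n-3}-1$. So
$$\mathcal Q=\{(x,y)\in V_{\mathcal A}^2:x\sim y,\ (\mathcal TA)_{xy}=4^{n-2}-1\}$$
is visible; it consists of the pairs $(x,y)\in C_{a'}\times C_a$ with $x\sim y$ and $a'\to a$. Whenever $a'\to a$, there is an edge between $C_{a'}$ and $C_a$, so the support of $S\mathcal QS$ is
$$\mathcal D=\bigcup_{a'\to a}C_{a'}\times C_a,$$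
and $\mathcal D$ is visible.

Put $r=\theta-1$, which is at least $63$. In (8), $r$ has in-degree $0$, since an arrow into $r>3$ could only come from $r+1$ or $r+2$. For the same reason the only arrow into $r-1$ comes from $r$. Every $j\le r-2$ has in-degree at least $2$: $j+2\to j$ always, $j+1\to j$ for $j\ge2$, and $2\to1$. A vertex of $C_j$ has $4\theta$ times the in-degree of $j$ many $\mathcal D$-predecessors. By (F2), $C_r$ (the vertices of $V_{\mathcal A}$ with none) and $C_{r-1}$ (those with exactly $4\theta$) are visible. Now suppose $C_r,\dots,C_{i+1}$ are visible for some $1\le i\le r-2$. As $i+2\ge3$, the out-neighbors of $i+2$ are $i+1$ and $i$, so the set of $\mathcal D$-successors of the visible set $C_{i+2}$ is $C_{i+1}\cup C_i$. It is visible by (F2). Removing $C_{i+1}$ shows that $C_i$ is visible. By downward induction all $C_a$ are visible.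

**Step 3: each cell $C_b$ is visible.** We use $\mathcal N$ to see which cells $C_b$ use $p_1$ or $p_2$ towards a given $C_a$.

Let $x\in C_a$, $y\in C_b$, $x\sim y$. The neighbors of $y$ in $C_a$ are the $x'$ with $f_{ab}(x')=f_{ab}(x)$, so
$$(\mathcal NA)_{xy}=|\{d\in\langle e\rangle\setminus\{0\}:f_{ab}(d)=0\}|.$$
If $f_{ab}=\mathrm{Tr}(\lambda\varphi)$ with $\varphi\in U$, this is $3$. If $f_{ab}=\mathrm{Tr}(\lambda p_i)$, then $\lambda p_i(d)$ runs over $\mathbb F_4^*$ as $d$ runs over $\langle e\rangle\setminus\{0\}$, and the count is $1$. So the relation
$$\{(x,y)\in V_{\mathcal A}\times V_{\mathcal B}:x\sim y,\ (\mathcal NA)_{xy}=1\}$$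
is visible. Every vertex of $C_b$ has neighbors in $C_a$. Applying (F2) with the visible set $C_a$, we find that $X_a=\bigcup_{b\in\mathcal B_a}C_b$ is visible for each $a$.

For $k\in\mathcal B$, the set $\{a\in\mathcal A:k\in\mathcal B_a\}=\{a\in\mathcal A:k-5\le a\le k\}$ equals

- $\{1,\dots,k\}$ for $k\le5$,
- $\{k-5,\dots,k\}$ for $6\le k\le\theta-1$,
- $\{k-5,\dots,\theta-1\}$ for $\theta\le k\le\theta+4$,
- $\emptyset$ for $k=\theta+5$.

These sets are pairwise distinct. For $k\le\theta-1$ the maximum is $k$. For $\theta-1\le k\le\theta+4$ the maximum is $\theta-1$ and the minimum is $k-5$. The last set is empty. So each $k$ is determined by the collection of those $a$ for which $C_k\subset X_a$, and $C_k$ is a Boolean combination of the sets $X_a$ inside $V_{\mathcal B}$. Hence each $C_b$ is visible.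

**Step 4: every vertex of $V_{\mathcal B}$ is visible.** Here Lemma 8.2 comes in. Fix $b$, and write $H_x$ for the row of $H$ belonging to $x\in C_b$. For $x,x'\in C_b$, the entry $(AI_{C_a}A)_{xx'}$ is the number of common neighbors in $C_a$. It is $2\theta$ if $H_{x,a}=H_{x',a}$ and $0$ otherwise. So for every $w\in\{\pm1\}^{\mathcal A}$ the relation
$$R_w=\{(x,x')\in C_b^2:H_{x,a}H_{x',a}=w_a\text{ for all }a\in\mathcal A\}$$
is an intersection of visible relations, hence visible. It is symmetric, so by (F2) the set $\{x\in C_b:\exists x',\ (x,x')\in R_w\}$ is visible for each $w$.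

Let $x,z\in C_b$ lie in the same fibre. By (F3) they lie in the same sets of this form. The only column not in $\mathcal A$ is all ones, and on it every product of rows is $1$. So we have shown $H_x\circ\mathcal R=H_z\circ\mathcal R$. Multiplying by $H_z$ gives $(H_x\circ H_z)\circ\mathcal R=\mathcal R$, and Lemma 8.2 yields $H_x\circ H_z=\mathbf 1$. Thus $H_x=H_z$, and $x=z$, as the rows of $H$ are distinct. Since $C_b$ is visible, it is a union of fibres, and all of them are singletons. So $\{y\}$ is visible for every $y\in V_{\mathcal B}$.

**Step 5: every vertex of $V_{\mathcal A}$ is visible.** We separate the vertices of $C_a$ by their neighbors in $V_{\mathcal B}$. For $y\in V_{\mathcal B}$, the set of neighbors of $y$ in $C_a$ is visible, by (F2) applied to $\{y\}$ and intersection with $C_a$. Let $x,x'$ be in the same fibre; it lies in one cell $C_a$ or in $V_{\mathcal B}$, and we assume the former. By (F3), $x$ and $x'$ have the same neighbors in $V_{\mathcal B}$. If $f_{ab}(x)\ne f_{ab}(x')$ for some $b$, their neighborhoods in $C_b$ would be the two different blocks of $\Pi_{ba}$. So $f_{ab}(x-x')=0$ for all $b\in\mathcal B$, that is,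 $\mathrm{Tr}(\lambda\varphi(x-x'))=0$ for all $\lambda\in\mathbb F_4^*$ and all $\langle\varphi\rangle\in K$. If $\varphi(x-x')\neq0$, then $\lambda\varphi(x-x')$ would run over $\mathbb F_4^*$, which contains elements of trace $1$. Hence $\varphi(x-x')=0$ for all $\langle\varphi\rangle\in K$. As $U$ and $p_1$ span $V^*$, we get $x=x'$.

**Step 6: conclusion.** We pass from vertices to pairs. Every fibre is a single vertex, so $I_{\{x\}}\in\mathfrak W$ for every vertex $x$. For any two vertices $x,y$, the matrix $I_{\{x\}}JI_{\{y\}}\in\mathfrak W$ has a single entry $1$, at $(x,y)$. Therefore $\mathfrak W$ is the full matrix algebra and the coherent rank is $N^2$ with $N=5\theta^2+\theta$. No graph on $N$ vertices can have larger coherent rank. $\blacksquare$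

## 11. Fibres and automorphisms of these graphs

**Corollary 11.1.** Graphs in $\mathscr G_3$ can have arbitrarily many fibres. There are infinitely many $\Gamma\in\mathscr G_3$, with only two distinct valencies, whose coherent rank attains the absolute maximum $|V(\Gamma)|^2$. In particular these graphs have trivial automorphism group.

*Proof.* In the graphs of Theorem B every vertex is a fibre, so there are $N=5\theta^2+\theta$ fibres, and $N$ grows with $n$. By Section 5 the only degrees are $\frac{3\theta^2+\theta}2$ and $3\theta^2+2\theta$. Each $n\ge4$ gives such a graph. Finally, let $P$ be the permutation matrix of an automorphism. The matrices commuting with $P$ form a coherent algebra: conjugation by $P$ only relabels rows and columns, so it respects $\circ$ as well as products and conjugate transposes, and it fixes $I$ and $J$. This algebra contains $A$, hence it contains the coherent closure $\mathfrak W$, which is the full matrix algebra. So $P$ commutes with every $I_{\{x\}}$, the automorphism fixes every vertex, and it is the identity. $\square$
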